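# Uniformly equivalent Ricci flows whose curvature scale collapses

**Theorem 1.** Let $m\ge 8$. There is a constant $C_1=C_1(m)\ge 1$ such that for all $\delta>0$ and $N<\infty$ there are $T>0$, a pointed Ricci flow $(M,p,g(t))_{t\in[0,T]}$ on a real $m$-dimensional manifold, with possibly incomplete time slices, and $r>0$ with the following properties.

* (a) The time-zero ball $B_0(p,r)$ has compact closure in $M$.
* (b) At time zero, $|\mathrm{Rm}|\le C_1r^{-2}$ and $|\nabla\mathrm{Rm}|\le C_1r^{-3}$ on $B_0(p,r)$.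
* (c) $C_1^{-1}g(0)\le g(t)\le C_1\,g(0)$ for all $t\in[0,T]$.
* (d) $r^2|\mathrm{Ric}|\le\delta$ on $M\times[0,T]$.
* (e) $|\mathrm{Rm}(p,T)|\ge N r^{-2}$.

Consequently the statement $(\mathcal A_m)$ formulated in Section 1 is false for every $m\ge8$. In particular the assertion "$(\mathcal A_m)$ holds for every integer $m\ge 2$" is false.

## 1. Distortion bounds and curvature bounds

A *Ricci flow* is a smooth family of metrics with $\partial_tg=-2\,\mathrm{Ric}(g)$, and *pointed* means that a base point $p$ is chosen. The time slices may be incomplete, so compactness near $p$ has to be assumed. For instance, on the flat open unit ball of $\mathbb R^m$ with $p=0$, the ball $B(p,r)$ has compact closure in $M$ if $r<1$, but not if $r=1$. Tensor norms are the usual ones, so $|\mathrm{Rm}|\ge|K|$ for every sectional curvature $K$; other conventions change only constants.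

Properties (a)–(c) are the hypotheses of the following statement.

**Statement $(\mathcal A_m)$.** For every $C_1\ge1$ there is $C_2=C_2(C_1,m)<\infty$ such that for every $T>0$, every pointed Ricci flow $(M,p,g(\cdot))$ on a real $m$-dimensional manifold, defined on $[0,T]$, with possibly incomplete time slices, and every $r>0$: if (a), (b), (c) hold, then $|\mathrm{Rm}(x,t)|\le C_2r^{-2}$ for all $x\in B_0(p,\frac14r)$ and all $t\in[0,T]$.

In words: the initial metric has controlled geometry on a ball of radius $r$, and the flow never distorts lengths by more than a fixed factor. Must the curvature stay bounded at scale $r$, however long the flow runs? Theorem 1 answers no for $m\ge8$. The order of quantifiers matters: $C_1$ is fixed first, then $N$ is arbitrary. Since $p\in B_0(p,\frac14r)$, a constant $C_2$ for this $C_1$ would have to be at least every $N$. Property (d) is an addition: the example is as close to Ricci-flat at scale $r$ as we like, at all times, while the full curvature tensor is large at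 the end. Nothing is claimed here about $2\le m\le7$.

The statement is modelled on a known result for Kähler–Ricci flows, Proposition A.1 in John Lott, Zhou Zhang, "Ricci flow on quasiprojective manifolds II", arXiv:1309.6252 (2013).

**Proposition A.1.** Given $n$ and $C_1<\infty$ with $C_1\ge1$, there is $C_2=C_2(C_1,n)<\infty$ with the following property. Let $T,r>0$ and let $(X,p,\omega(\cdot))$ be a pointed Kähler–Ricci flow on a complex $n$-dimensional manifold, defined on $[0,T]$, with possibly incomplete time slices. Suppose that $B_0(p,r)$ has compact closure in $X$, that at time zero $|\mathrm{Rm}|\le C_1r^{-2}$ and $|\nabla\mathrm{Rm}|\le C_1r^{-3}$ on $B_0(p,r)$, and that $C_1^{-1}\omega(0)\le\omega(t)\le C_1\omega(0)$ for all $t\in[0,T]$. Then $|\mathrm{Rm}(x,t)|\le C_2r^{-2}$ for all $x\in B_0(p,\frac14r)$ and $t\in[0,T]$.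

The authors write: "We do not know whether the analog of Proposition A.1 holds for non-Kähler Ricci flows."

## 2. Flows where the curvature is controlled

**Flows that only rescale.** Suppose $g(t)=c(t)g(0)$. This includes the round sphere, $g(t)=(a^2-2(m-1)t)\,g_{S^m}$, and static Ricci-flat metrics, $c\equiv1$. Condition (c) says $c(t)\ge C_1^{-1}$. Multiplying a metric by $c$ multiplies $|\mathrm{Rm}|$ by $c^{-1}$, so on $B_0(p,r)$ we get $|\mathrm{Rm}(x,t)|\le C_1\cdot C_1r^{-2}$. For such flows $C_2=C_1^2$ works.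

**Oriented surfaces.** For $m=2$ we have $\mathrm{Ric}=Kg$, so $\partial_tg=-2Kg$ and the conformal class does not change. On an oriented surface the complex structure given by rotation through $90^\circ$ is therefore fixed, and the area form satisfies $\partial_t\omega=-2K\omega$, where $K\omega$ is the Ricci form. Up to a constant factor in time, which is harmless because $C_2$ does not depend on $T$, this is a Kähler–Ricci flow with $n=1$, and Proposition A.1 applies.

So to break $(\mathcal A_m)$ the curvature must change size while the metric does not.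

## 3. Undoing a dilation by a diffeomorphism

**A curve of metrics with the right properties.** Suppose $\hat g$ is a metric on $\mathbb R^m$ with $\hat C^{-1}g_{\rm eucl}\le\hat g\le\hat Cg_{\rm eucl}$ and $\mathrm{Rm}(\hat g)\ne0$ at $p=0$. For $\lambda\ge1$ let $g^\lambda$ be $\lambda^2$ times the pullback of $\hat g$ by $x\mapsto x/\lambda$. The same operation applied to $g_{\rm eucl}$ gives $g_{\rm eucl}$ back, so all $g^\lambda$ lie between $\hat C^{-1}g_{\rm eucl}$ and $\hat Cg_{\rm eucl}$. But $|\mathrm{Rm}(g^\lambda)|(p)=\lambda^{-2}|\mathrm{Rm}(\hat g)|(p)$. If $\lambda$ decreases from a large number $D$ to $1$, the curvature at $p$ grows by the factor $D^2$, while the metrics stay equivalent with a constant independent of $D$. What is missing is the flow equation.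

**First attempt: $\hat g$ Ricci-flat.** Try flows $g(t)=\sigma(t)\psi_t^*\hat g$ with $\sigma=1-2\varepsilon t$ and $\partial_t\psi_t=\sigma^{-1}X\circ\psi_t$. Then $\partial_tg(t)=\psi_t^*(-2\varepsilon\hat g+\mathcal L_X\hat g)$, while $\mathrm{Ric}(g(t))=\psi_t^*\mathrm{Ric}(\hat g)$. So $g(t)$ is a Ricci flow exactly when
$$\mathrm{Ric}(\hat g)+\tfrac12\mathcal L_X\hat g=\varepsilon\hat g .$$
If $\hat g$ is Ricci-flat, this says $\mathcal L_X\hat g=2\varepsilon\hat g$. Let $X(p)=0$, as for the dilation field. The local flow $\Phi_a$ of $X$ fixes $p$ and satisfies $\Phi_a^*\hat g=e^{2\varepsilon a}\hat g$. The curvature norm at $p$ of the left side is $|\mathrm{Rm}(\hat g)|(p)$, and that of the right side is $e^{-2\varepsilon a}|\mathrm{Rm}(\hat g)|(p)$. Hence $\mathrm{Rm}(\hat g)(p)=0$ if $\varepsilon\neq0$. The attempt fails at exactly the point where we want curvature.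

**Solitons.** So $\hat g$ must not be exactly Ricci-flat. With $X=\nabla u$ the equation becomes $\mathrm{Ric}+\nabla^2u=\varepsilon g$, and such $(g,u)$ is called a *gradient soliton*, *shrinking* if $\varepsilon>0$. Example: $g_{\rm eucl}$ with $u=\frac\varepsilon2|x|^2$, the Gaussian soliton. Here $\psi_t(x)=\sigma^{-1/2}x$ and $g(t)=\sigma\psi_t^*g_{\rm eucl}=g_{\rm eucl}$: the diffeomorphism undoes the dilation exactly. We shall build a soliton with tiny $\varepsilon>0$, on a large ball, close to a non-flat Ricci-flat metric $g_0$.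

**Where a direct estimate stops.** On a fixed large ball such a perturbation has $|\mathrm{Ric}(\hat g)|\le C''\varepsilon$, with $C''$ depending on the ball. So $|\mathrm{Ric}(g(t))|\le\sigma^{-1}C''\varepsilon$, and for a fixed vector $v$ we have $|\partial_t\log g(t)(v,v)|\le2\sigma^{-1}C''\varepsilon$. To let $\lambda=\sqrt\sigma$ go from $D$ to $1$ we need $t$ from $t_0=-\frac{D^2-1}{2\varepsilon}$ to $0$, and $\int_{t_0}^0\sigma^{-1}dt=\frac1\varepsilon\log D$. The factor $\varepsilon$ cancels. The distortion is bounded only by $D^{2C''}$, which depends on $D$, and taking $\varepsilon$ smaller does not help.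

**The way past it.** We arrange that the *scalar* curvature is $O(\varepsilon^2)$. Then $\int|R|\,dt=O(\varepsilon)$ over a time of order $1/\varepsilon$, so the flow almost preserves the volume form. All our metrics are invariant under a large group and $\psi_t$ is radial, so $\psi_t$ is determined by one function of one variable. Volume controls that function, and hence the whole metric.

This requires a one-parameter family of soliton pairs $(g_\varepsilon,u_\varepsilon)$, smooth in $\varepsilon$, with $R=O(\varepsilon^2)$, such that $g_0$ is Ricci-flat, non-flat at $p$, and uniformly equivalent to $g_{\rm eucl}$.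

## 4. Metrics on $\mathbb H^{k+1}$ with Hopf fibres of variable size

The simplest ansatz, $g=ds^2+h(s)^2g_{S^{m-1}}$, is too rigid: its radial Ricci curvature is $-(m-1)h''/h$, so Ricci-flat and smooth at $s=0$ forces $h=s$, which is flat. We need two functions.

**Setup.** Let $k\ge1$, and from now on
$$d=4k,\qquad n=d+3,\qquad m=n+1=4k+4 .$$
On the unit sphere $S^n\subset\mathbb H^{k+1}=\mathbb R^m$ write the round metric as $g_V+g_H$, where $V$ is tangent to the fibres $x\cdot Sp(1)$ of $S^3\to S^{4k+3}\to\mathbb{HP}^k$ and $H=V^\perp$. Consider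
$$g=ds^2+f(s)^2g_V+h(s)^2g_H,\qquad u=u(s).$$

**Symmetry makes everything diagonal.** The group $Sp(k+1)\times Sp(1)$ acts by $x\mapsto Pxa^{-1}$. It maps fibres to fibres, is transitive on $S^n$, and preserves $g$ and $u$. The isotropy group at a multiple of $e_1$ consists of the pairs $(\mathrm{diag}(a,P'),a)$ with $a\in Sp(1)$, $P'\in Sp(k)$. It acts on the tangent space $\mathbb R\partial_s\oplus\mathrm{Im}\,\mathbb H\oplus\mathbb H^k$ trivially on the first summand, by $v\mapsto ava^{-1}$ on the second ($=V$), and by $y\mapsto P'ya^{-1}$ on the third ($=H$). These are irreducible and pairwise inequivalent (their dimensions are $1,3,4k$). On each summand an invariant symmetric form corresponds to an equivariant symmetric endomorphism; its eigenspaces are invariant, so it is a scalar. Between inequivalent summands an invariant form vanishes by Schur's lemma. So $\mathrm{Ric}$ and $\nabla^2u$ are diagonal, with one eigenvalue per summand.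

**Ricci curvature of the orbits.** For a Riemannian submersion with totally geodesic fibres, consider $g_H+\tau g_V$ with a constant $\tau>0$. O'Neill's formulas (Besse, *Einstein Manifolds*, Prop. 9.70) read
$$\mathrm{Ric}_\tau(U,U)=\mathrm{Ric}^F(U,U)+\tau^2\sum_i|A_{X_i}U|^2,\qquad \mathrm{Ric}_\tau(X,X)=\mathrm{Ric}^B(X,X)-2\tau\sum_i|A_XX_i|^2,$$
with $U$ vertical, $X$ horizontal, $(X_i)$ an orthonormal horizontal frame, and the $A$-terms computed at $\tau=1$. Here the fibres are unit great 3-spheres, with $\mathrm{Ric}^F=2$, and the base $\mathbb{HP}^k$ has $\mathrm{Ric}^B=4(k-1)+12=d+8$. We need not compute $A$: at $\tau=1$ the space is the unit $S^n$ with $\mathrm{Ric}=n-1=d+2$, so for unit vectors $\sum_i|A_{X_i}U|^2=d$ and $2\sum_i|A_XX_i|^2=6$. A vertical vector of unit length at $\tau=1$ has squared length $\tau$ for $g_H+\tau g_V$, so the Ricci eigenvalues of $g_H+\tau g_V$ are $\frac2\tau+d\tau$ on $V$ and $d+8-6\tau$ on $H$. Since $f^2g_V+h^2g_H=h^2(g_H+\tau g_V)$ with $\tau=f^2/h^2$, the Ricci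 eigenvalues of the orbits are
$$\frac2{f^2}+\frac{df^2}{h^4}\ \text{ on }V,\qquad\frac{d+8}{h^2}-\frac{6f^2}{h^4}\ \text{ on }H,$$
and the scalar curvature of the orbit is $\hat S=6f^{-2}+d(d+8)h^{-2}-3df^2h^{-4}$.

*Example.* For $k=1$ the eigenvalues of $g_H+\tau g_V$ on $S^7$ are $\frac2\tau+4\tau$ and $12-6\tau$. They agree iff $5\tau^2-6\tau+1=0$, that is, $\tau=1$ (the round metric) or $\tau=\frac15$.

**The soliton equations.** Let $L=\mathrm{diag}(f'/f,h'/h)$ be the shape operator of the orbits, with multiplicities $3$ and $d$. The Riccati equation says that the radial curvature operator $X\mapsto R(X,\partial_s)\partial_s$ is $-(L'+L^2)=-\mathrm{diag}(f''/f,h''/h)$. Its trace gives $\mathrm{Ric}(\partial_s,\partial_s)=-3f''/f-dh''/h$. Adding the Gauss equation, traced over the orbit, gives on the orbits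
$$\mathrm{Ric}=-(L'+L^2)+\widehat{\mathrm{Ric}}-(\mathrm{tr}L)L+L^2=\widehat{\mathrm{Ric}}-L'-(\mathrm{tr}L)L .$$
Finally $\nabla^2u$ equals $u''$ on $\partial_s$ and $u'L$ on the orbits. Using $(f'/f)'=f''/f-(f'/f)^2$ and the same for $h$, the equation $\mathrm{Ric}+\nabla^2u=\varepsilon g$ is equivalent to
$$\begin{aligned}
u''&=\varepsilon+3\frac{f''}f+d\,\frac{h''}h,\\
\frac{f''}f&=-\frac{f'}f\Big(2\frac{f'}f+d\frac{h'}h-u'\Big)+\frac2{f^2}+\frac{df^2}{h^4}-\varepsilon,\\
\frac{h''}h&=-\frac{h'}h\Big(3\frac{f'}f+(d-1)\frac{h'}h-u'\Big)+\frac{d+8}{h^2}-\frac{6f^2}{h^4}-\varepsilon .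
\end{aligned}\tag{1}$$

**Scale-invariant variables.** The system (1) is singular at $s=0$. To turn the singular point into a fixed point, put $d\eta=ds/h$, write a dot for $\frac{d}{d\eta}=h\frac{d}{ds}$, and let
$$q=\frac fh,\quad A=\frac{hf'}f,\quad B=h',\quad W=hu',\quad E=\varepsilon h^2 .$$
Then $\dot q=q(A-B)$, $\dot A=AB+h^2\frac{f''}f-A^2$, $\dot B=hh''$, $\dot W=BW+h^2u''$, $\dot E=2BE$. Inserting (1) gives the autonomous system
$$\begin{aligned}
\dot q&=q(A-B),\\
\dot A&=AB-A(3A+dB-W)+2q^{-2}+dq^2-E,\\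
\dot B&=B^2-B(3A+dB-W)+d+8-6q^2-E,\\
\dot W&=BW+E+3(\dot A-AB+A^2)+d\,\dot B,\\
\dot E&=2BE
\end{aligned}\tag{2}$$
on $\{q>0\}$; in the fourth line $\dot A,\dot B$ stand for their right-hand sides.

Conversely, let $(q,A,B,W,E)$ solve (2). Define $h>0$ by $\dot h=Bh$, $s$ by $\dot s=h$, $f=qh$, $u'=W/h$. Then $h'=B$, $hf'/f=\dot q/q+B=A$, and $E/h^2$ is a constant, because $\dot E/E=2\dot h/h$ where $E\ne0$ (and $E\equiv0$ if it vanishes once). Calling this constant $\varepsilon$, we get (1).

*Check.* The Gaussian soliton $f=h=s$, $u'=\varepsilon s$ has $s=e^\eta$, $q=A=B=1$, $W=E=\varepsilon e^{2\eta}$. In (2): $\dot A=1-(3+d-W)+2+d-E=0$, $\dot B=1-(3+d-W)+d+8-6-E=0$, $\dot W=W+E=2W$, $\dot E=2E$. All is consistent.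

## 5. Trajectories leaving the flat fixed point

The point $P_0=(1,1,1,0,0)$ is a fixed point of (2). A metric that is smooth at the origin looks flat there, so it corresponds to a trajectory leaving $P_0$ as $\eta\to-\infty$, with $e^{2\eta}\sim s^2$.

**Step 1: linearize at $P_0$.** The purpose is to find all directions of growth $e^{2\eta}$, and to see that there are no resonances. With perturbation $(\chi,a,b,w,e)$ of $(q,A,B,W,E)$, the linearization $\Lambda$ is
$$\begin{aligned}
\dot\chi&=a-b,\\
\dot a&=-(d+5)a+(1-d)b+w+(2d-4)\chi-e,\\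
\dot b&=-3a-(2d+1)b+w-12\chi-e,\\
\dot w&=w+e+3(\dot a+a-b)+d\,\dot b,\\
\dot e&=2e.
\end{aligned}$$

*Eigenvalue $2$.* The first line gives $\chi=\frac{a-b}2$. Then the second reads $2a=-7a+(3-2d)b+w-e$, the third reads $2b=-9a+(5-2d)b+w-e$, and the fourth reads $2w=w+e+3(3a-b)+2db$. Each is the same relation
$$w=e+9a+(2d-3)b .\tag{3}$$
So $\ker(\Lambda-2)$ is three-dimensional, parametrized by $(a,b,e)$.

*The other eigenvalues.* For $\xi=2\chi-a+b$ we compute
$$\dot\xi=(2+d+5-3)a+(-2-1+d-2d-1)b+(-2d+4-12)\chi=(d+4)(a-b)-(2d+8)\chi=-(d+4)\xi ,$$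
so $-(d+4)$ is an eigenvalue. The coefficient of $w$ in $\dot w$ is $1+3+d$, hence $\mathrm{tr}\,\Lambda=0-(d+5)-(2d+1)+(d+4)+2=-2d$, and the fifth eigenvalue is $-2d-6+(d+4)=-(d+2)$.

The eigenvalues are thus $2,2,2,-(d+4),-(d+2)$. Hence $2j-\Lambda$ is invertible for all integers $j\ge2$, and since $\|(2j-\Lambda)^{-1}\|\to0$ as $j\to\infty$,
$$S_0:=\sup_{j\ge2}\|(2j-\Lambda)^{-1}\|<\infty .$$

**Step 2: solve the nonlinear system by a power series in $z=e^{2\eta}$.**

**Lemma 2.** There is $\zeta_0>0$ such that for every real $\zeta\in\ker(\Lambda-2)$ with $|\zeta|<\zeta_0$ the system (2) has a solution $P_0+v_\zeta(e^{2\eta})$, $\eta<0$. Here $v_\zeta(z)=\zeta z+\sum_{j\ge2}v_j(\zeta)z^j$ converges absolutely for $|z|\le1$, satisfies $|v_\zeta|\le\frac12$ (so $q>0$), and is jointly analytic in $(z,\zeta)$ for $|z|<1$, $|\zeta|<\zeta_0$.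

*Proof.* Use the maximum norm on $\mathbb C^5$. Write (2) as $\dot v=\Lambda v+Q(v)$ with $Q(v)=\sum_{|\alpha|\ge2}c_\alpha v^\alpha$, where $\sum|c_\alpha|r_0^{|\alpha|}<\infty$ for some $r_0>0$; this is possible because the right side of (2) is analytic near $P_0$. In the variable $z=e^{2\eta}$ we have $\frac d{d\eta}=2z\frac d{dz}$, so we must solve $2z\,\frac{dv}{dz}=\Lambda v+Q(v)$.

Let $\mathcal X$ be the Banach space of series $v=\sum_{j\ge1}v_jz^j$ with $v_j\in\mathbb C^5$ and $\|v\|=\sum|v_j|<\infty$. The scalar version of this norm is submultiplicative. If $\|v\|,\|v'\|\le\beta\le r_0/2$, replacing one factor at a time gives $\|v^\alpha-v'^\alpha\|\le|\alpha|\beta^{|\alpha|-1}\|v-v'\|$. Summing,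
$$\|Q(v)-Q(v')\|\le\beta\sum_{|\alpha|\ge2}|c_\alpha|\,|\alpha|\,(r_0/2)^{|\alpha|-2}\,\|v-v'\|=C\beta\|v-v'\|,\qquad C<\infty .$$
For $\zeta$ in the complexified kernel put
$$\Phi_\zeta(v)=\zeta z+\sum_{j\ge2}(2j-\Lambda)^{-1}[Q(v)]_jz^j ,$$
where $[\cdot]_j$ is the coefficient of $z^j$. Choose $\zeta_0$ with $2\zeta_0\le r_0/2$, $2S_0C\zeta_0\le\frac12$ and $\zeta_0\le\frac14$. For $|\zeta|<\zeta_0$, on the ball $\|v\|\le2|\zeta|$ the map $\Phi_\zeta$ has Lipschitz constant at most $S_0C\cdot2|\zeta|\le\frac12$. It maps the ball to itself, since $\|\Phi_\zeta(v)\|\le\|\Phi_\zeta(0)\|+\frac12\|v\|\le|\zeta|+|\zeta|$. Let $v_\zeta$ be its fixed point.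

It solves the equation. The coefficient of $z^1$ is correct because $2\zeta=\Lambda\zeta$ and $[Q(v)]_1=0$ ($Q$ starts with quadratic terms and $v$ has no constant term). The coefficient of $z^j$, $j\ge2$, is $(2j-\Lambda)v_j=[Q(v)]_j$ by construction.

The iterates $\Phi_\zeta^i(0)$ are holomorphic $\mathcal X$-valued functions of $\zeta$ and converge uniformly, so $\zeta\mapsto v_\zeta\in\mathcal X$ is holomorphic. Each $v_j(\zeta)$ is holomorphic with $|v_j|\le2\zeta_0$, so the series for $v_\zeta(z)$ converges uniformly for $|z|\le c<1$ and is jointly holomorphic. For real $\zeta$ all coefficients are real. Finally $|v_\zeta(z)|\le\|v_\zeta\|\le2|\zeta|\le\frac12$ for $|z|\le1$. $\square$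

**Step 3: choose the direction.** The purpose is to make the scalar curvature vanish at the origin. Since $W=wz+O(z^2)$ and $h\sim s$, $z\sim s^2$, the coefficient $w$ will be $u''(0)$; and $e$ will be $\varepsilon$. Tracing the soliton equation at the origin gives $R(p)=m\varepsilon-m\,u''(0)=m(e-w)$. So we want $w=e$, which by (3) means $9a+(2d-3)b=0$. Fix $\theta>0$ and $\varepsilon_0>0$ so small, depending only on $k$, that for $|\varepsilon|<\varepsilon_0$ the data
$$\zeta(\varepsilon):\qquad\chi=-(d+3)\theta,\quad a=-(2d-3)\theta,\quad b=9\theta,\quad w=e=\varepsilon\tag{4}$$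
satisfy $|\zeta(\varepsilon)|<\zeta_0$. They lie in $\ker(\Lambda-2)$: relation (3) holds, and $\frac{a-b}2=\frac{-2d-6}2\theta=\chi$. (With $\theta=0$ this direction is that of the Gaussian soliton. The sign of $\theta$ is chosen so that $q<1$ near the origin; this will matter in Section 7.)

Continue the resulting solution of (2) to its maximal interval in $\eta$, and put
$$h=e^\eta\exp\int_{-\infty}^\eta(B-1)\,d\eta',\qquad s=\int_{-\infty}^\eta h\,d\eta',\qquad f=qh,\qquad u'=\frac Wh .\tag{5}$$
The integrals converge because $B-1=O(e^{2\eta})$.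

## 6. Smoothness at the origin, and the scalar curvature

**Step 1: expansions in $s^2$.** The purpose is to see that $f,h,u'$ are odd in $s$, analytically in $\varepsilon$. For $\eta<0$ we have $d\eta=\frac{dz}{2z}$, so $h=e^\eta a_1(z,\varepsilon)$ with $a_1=\exp\big(\frac12\int_0^z\frac{B-1}{z'}dz'\big)$ analytic. If $a_1=\sum c_jz^j$, integrating $\sum c_je^{(2j+1)\eta}$ gives $s=e^\eta a_2(z,\varepsilon)$ with $a_2=\sum\frac{c_j}{2j+1}z^j$. Both $a_i$ equal $1$ at $z=0$. Thus $s^2=z\,a_2^2$, and by the analytic inverse function theorem $z$ equals, near $s=0$, $s^2$ times an analytic function of $(s^2,\varepsilon)$. Hence near $s=0$: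

* $q,A,B,W$ are analytic in $(s^2,\varepsilon)$;
* $h=s\,a_1/a_2$, $f=qh$ and $u'=W/h$ are $s$ times analytic functions of $(s^2,\varepsilon)$ (for $u'$, use that $W$ vanishes at $z=0$).

Since $B=1+9\theta s^2+O(s^4)$, $h=\int_0^sB\,ds$ and $W=\varepsilon s^2+O(s^4)$,
$$h=s+3\theta s^3+O(s^5),\qquad q=1+O(s^2),\qquad u'=\varepsilon s+O(s^3).\tag{6}$$
Since $E=\varepsilon z+O(z^2)$ and $h^2=z+O(z^2)$, the constant $E/h^2$ is indeed $\varepsilon$.

**Step 2: smoothness of $g$ and $u$ on $\mathbb R^m$.** Let $x\in\mathbb R^m=\mathbb H^{k+1}$, $s=|x|$. Then $s^2(g_V+g_H)=|dx|^2-ds^2$ with $s\,ds=x\cdot dx$, and with the imaginary unit quaternions $I_1,I_2,I_3$ we have $s^4g_V=\sum_i\langle dx,xI_i\rangle^2$. (The vectors $xI_i/s$ are orthonormal and span $V$, and $g_V$ is pulled back from the unit sphere, which costs another factor $s^{-2}$.) Therefore $g=ds^2+h^2(g_V+g_H)+(f^2-h^2)g_V$ equals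
$$g=|dx|^2+\frac1{s^2}\Big(\frac{h^2}{s^2}-1\Big)\big(s^2|dx|^2-(x\cdot dx)^2\big)+\frac{f^2-h^2}{s^4}\sum_i\langle dx,xI_i\rangle^2 .$$
The coefficients $s^{-2}(h^2s^{-2}-1)$ and $s^{-4}(f^2-h^2)=s^{-4}h^2(q^2-1)$ are analytic in $(s^2,\varepsilon)$ near $s=0$ by Step 1 and (6). The other factors are polynomial in $x$. Hence $g=g_\varepsilon$ is smooth near $x=0$, jointly in $(x,\varepsilon)$, and $g_\varepsilon=|dx|^2$ at $x=0$. Also $u=u_\varepsilon=\int_0^su'\,ds$ is analytic in $(s^2,\varepsilon)$ near $s=0$, hence smooth.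

For $s>0$: the value of the solution at $\eta=-1$ is analytic in $\varepsilon$, as are $h$ and $s$ there, and (2) is an analytic ODE on an open set, so the solution, $h$ and $s$ are analytic in $(\eta,\varepsilon)$. Since $\partial_\eta s=h>0$, we may use $(s,\varepsilon)$ as variables, and $f,h,u'$ are analytic in $(s,\varepsilon)$. The domain of a maximal ODE solution is open jointly in time and parameter. Altogether $(x,\varepsilon)\mapsto(g_\varepsilon,u_\varepsilon)$ is smooth on an *open* set of pairs $(x,\varepsilon)$, where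
$$\mathrm{Ric}(g_\varepsilon)+\nabla^2u_\varepsilon=\varepsilon g_\varepsilon .$$
Write $p$ for the origin. Since $g_\varepsilon\ge ds^2$ with equality on rays, $s$ is the $g_\varepsilon$-distance to $p$.

**Step 3: the curvature at $p$ is bounded below.** A plane spanned by $\partial_s$ and a vector of $H$ has sectional curvature $-h''/h$, which by (6) tends to $-18\theta$ as $s\to0$. So
$$|\mathrm{Rm}(g_\varepsilon)(p)|\ge18\theta\qquad\text{for all }|\varepsilon|<\varepsilon_0.\tag{7}$$

**Step 4: a formula for the scalar curvature.** The purpose is to see the order $\varepsilon^2$. The trace of the soliton equation is $R+\Delta u=m\varepsilon$. Its divergence, with $\mathrm{div}\,\mathrm{Ric}=\frac12\nabla R$ and $\mathrm{div}\nabla^2u=\nabla\Delta u+\mathrm{Ric}(\nabla u)$, is $\frac12\nabla R+\nabla\Delta u+\mathrm{Ric}(\nabla u)=0$. Since $\nabla\Delta u=-\nabla R$,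
$$\nabla R=2\,\mathrm{Ric}(\nabla u)=2\varepsilon\nabla u-2\nabla^2u(\nabla u)=\nabla\big(2\varepsilon u-|\nabla u|^2\big).$$
By (6), $\nabla^2u=\varepsilon g$ at $p$, so $\Delta u(p)=m\varepsilon$ and $R(p)=0$. As $u(p)=0$ and $\nabla u(p)=0$,
$$R=2\varepsilon u-(u')^2.\tag{8}$$

## 7. A Ricci-flat metric trapped in a potential well

Here $\varepsilon=0$. The goal is that $g_0$ lives on all of $\mathbb R^m$, is Ricci-flat, and is uniformly equivalent to $g_{\rm eucl}$.

**Step 1: $u$ is constant.** By (8), $R=-(u')^2$, and $\Delta u=-R=(u')^2$. Hence $\Delta e^{-u}=e^{-u}\big((u')^2-\Delta u\big)=0$. For a radial function $\phi$ we have $\Delta\phi=(f^3h^d\phi')'/(f^3h^d)$, so $f^3h^d(e^{-u})'$ is constant. It vanishes at $s=0$, so $u'\equiv0$. Thus $W\equiv E\equiv0$ and $g_0$ is Ricci-flat.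

**Step 2: the constraint and a monotone quantity.** Let
$$J=3A+dB=h\,\mathrm{tr}L,\qquad G(q)=h^2\hat S=6q^{-2}+d(d+8)-3dq^2,\qquad\mathcal S(q)=q^{6/n}G(q).$$
Up to a constant factor, $\mathcal S$ is the scalar curvature of the orbit after scaling to fixed volume. Tracing $\mathrm{Ric}=\widehat{\mathrm{Ric}}-L'-(\mathrm{tr}L)L=0$ over the orbit and using $(\mathrm{tr}L)'=-\mathrm{tr}L^2$ (the equation $\mathrm{Ric}(\partial_s,\partial_s)=0$) gives $\hat S=(\mathrm{tr}L)^2-\mathrm{tr}L^2$. Since
$$h^2\,\mathrm{tr}L^2=3A^2+dB^2=\frac{J^2}n+\frac{3d}n(A-B)^2,$$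
this becomes
$$\frac{n-1}nJ^2=G(q)+\frac{3d}n(A-B)^2.\tag{9}$$
Define
$$\mathcal F=q^{6/n}\,\frac{n-1}n\,J^2=\mathcal S(q)+q^{6/n}\frac{3d}n(A-B)^2\ \ge\ \mathcal S(q).$$
So $\mathcal F$ is a total energy: potential $\mathcal S(q)$ plus a kinetic term. It is dissipated. Indeed $\dot J=BJ-h^2\mathrm{tr}L^2$ and $\frac Jn=B+\frac3n(A-B)$, so where $J>0$
$$\frac{\dot J}J=B-\frac Jn-\frac{3d}n\frac{(A-B)^2}J=-\frac3n(A-B)-\frac{3d}n\frac{(A-B)^2}J,$$
$$\frac{\dot{\mathcal F}}{\mathcal F}=\frac6n(A-B)+2\,\frac{\dot J}J=-\frac{6d}n\frac{(A-B)^2}J\le0.\tag{10}$$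

**Step 3: the shape of the potential on $(0,1]$.** With $y=q^2$ we have $qG'=-12y^{-1}-6dy$, so
$$\frac n6\,q^{1-6/n}\mathcal S'(q)=G+\frac n6qG'=-\frac{2d}y+d(d+8)-d(d+6)y=-\frac dy\,(y-1)\big((d+6)y-2\big).$$
Let $q_s\in(0,1)$ with $q_s^2=\frac2{d+6}$. Then $\mathcal S$ decreases on $(0,q_s)$ from $+\infty$ (as $6/n<2$) and increases on $(q_s,1)$. Moreover
$$\mathcal S(1)=6+d(d+5)=(d+2)(d+3)=n(n-1),\qquad G(q)\ge G(1)=6+d(d+5)>0\ \text{ for }0<q\le1 .$$
Let $q_*\in(0,q_s)$ be the point with $\mathcal S(q_*)=\mathcal S(1)$. The critical points $y=1$ and $y=\frac2{d+6}$ are exactly the values of $\tau=q^2$ for which the orbit is Einstein; for $d=4$ these are $1$ and $\frac15$, as found in Section 4. The round value $q=1$ is a hilltop, and our trajectory starts there and rolls to the left into the well.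

**Step 4: trapping.** As $\eta\to-\infty$ we have $J\to n$ and $\mathcal F\to n(n-1)=\mathcal S(1)$. By (4),
$$q=1-(d+3)\theta z+O(z^2)<1,\qquad A-B=-(2d+6)\theta z+O(z^2)\ne0\qquad\text{for }\eta\text{ near }-\infty.$$
Let $I$ be the maximal initial interval on which $J>0$ and $q<1$. On $I$, $\mathcal F$ is nonincreasing by (10), and strictly decreasing near $-\infty$; so $\mathcal F<\mathcal S(1)$ on $I$. Hence $\mathcal S(q)\le\mathcal F<\mathcal S(1)$ and $q\in(q_*,1)$ on $I$.

Suppose $I$ ended at some $\eta_e$ inside the interval of existence. Fix $\eta_0\in I$. By continuity, at $\eta_e$ we have $q\in[q_*,1]$, $J\ge0$ and $\mathcal S(q)\le\mathcal F(\eta_0)<\mathcal S(1)$, so $q\ne1$. By (9), $J^2\ge\frac n{n-1}G(q)>0$, so $J>0$. Then $J>0$ and $q<1$ still hold slightly beyond $\eta_e$, a contradiction. So $I$ is the whole interval of existence.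

**Step 5: global existence.** We have $q\in(q_*,1)$. Since $q^{6/n}\frac{n-1}nJ^2=\mathcal F\le\mathcal S(1)$, and since $\mathcal S>0$ on $(0,1]$ gives $q^{6/n}\frac{3d}n(A-B)^2\le\mathcal F\le\mathcal S(1)$, both $J$ and $A-B$ are bounded. So $(q,A,B)$ stays in a compact subset of $\{q>0\}$, and the solution exists for all $\eta\in\mathbb R$.

**Step 6: comparison with the Euclidean metric.** Use the volume radius $\rho=(f^3h^d)^{1/n}=q^{3/n}h$. Then
$$\rho'=\frac1n\,\rho\,\mathrm{tr}L=\frac1n\,q^{3/n}J=\Big(\frac{\mathcal F}{n(n-1)}\Big)^{1/2}\in[\kappa,1],\qquad\kappa=\Big(\frac{\mathcal S(q_s)}{\mathcal S(1)}\Big)^{1/2}>0,$$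
because $\mathcal S(q_s)\le\mathcal S(q)\le\mathcal F\le\mathcal S(1)$. As $\rho=0$ at $s=0$, we get $\kappa s\le\rho\le s$. Since $h=q^{-3/n}\rho$, $f=q^{1-3/n}\rho$ and $q\in(q_*,1)$, there is $K_0=K_0(k)\ge1$ with
$$K_0^{-1}s\le f,h\le K_0s\qquad\text{for all }s>0\quad(\varepsilon=0).\tag{11}$$
Finally $\dot\rho=h\rho'\ge\kappa h\ge\kappa\rho$, so $s\ge\rho\to\infty$ as $\eta\to\infty$: the metric $g_0$ is defined on all of $\mathbb R^m$ and is complete, since the sets $\{s\le c\}$ are compact. It is Ricci-flat, uniformly equivalent to $g_{\rm eucl}$ by (11), and not flat by (7).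

## 8. Solitons with small $\varepsilon>0$ on large balls

This section transfers (11) to $\varepsilon>0$ and records the orders in $\varepsilon$ of $u'$, $R$, $\mathrm{Ric}$. Two kinds of constants must be kept apart: those depending only on $k$, which may enter $C_1$, and those depending on the radius, which may enter only the choice of $\varepsilon$.

**Constants depending only on $k$.** Let $K=2K_0$. The open set on which $(g_\varepsilon,u_\varepsilon)$ is smooth contains $\mathbb R^m\times\{0\}$, hence $\{s\le1\}\times[0,\varepsilon']$ for some $\varepsilon'\in(0,\varepsilon_0)$. By compactness there is $K_1\ge1$ with $|\mathrm{Rm}(g_\varepsilon)|,|\nabla\mathrm{Rm}(g_\varepsilon)|\le K_1$ on $\{s\le1\}$ for $0\le\varepsilon\le\varepsilon'$. The constants $\theta,K_0,K,K_1,\varepsilon'$ depend only on $k$.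

**Constants depending on the radius.** Let $D>1$ and $\delta>0$ be arbitrary. Choose $\eta_1$ such that for $\varepsilon=0$ the value of $s$ at $\eta_1$ exceeds $2D$. There are $\varepsilon_1\in(0,\varepsilon']$ and constants $C,C',C''$, depending on $D$ and $k$, such that for $0<\varepsilon\le\varepsilon_1$ the following hold.

* The solution exists on $(-\infty,\eta_1]$, with $s>2D$ at $\eta_1$, so $(g_\varepsilon,u_\varepsilon)$ is smooth on a neighbourhood of $\{s\le2D\}$, jointly in $(x,\varepsilon)$. This is continuous dependence of ODE solutions.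
* $K^{-1}s\le f,h\le Ks$ for $0<s\le2D$. Indeed $f/s$ and $h/s$ are continuous on the compact set $[0,2D]\times[0,\varepsilon_1]$, and at $\varepsilon=0$ they lie in $[K_0^{-1},K_0]$ by (11). Decreasing $\varepsilon_1$ suffices.
* $|u'|\le C\varepsilon s$ for $s\le2D$, because $u'/s$ is smooth in $(s,\varepsilon)$ up to $s=0$ and vanishes at $\varepsilon=0$ by Section 7, Step 1.
* $|R|\le C'\varepsilon^2$ for $s\le2D$. Indeed (8) gives $|R|\le2\varepsilon\cdot\frac12C\varepsilon s^2+C^2\varepsilon^2s^2$.
* $u'>0$ on $(0,2D]$. After decreasing $\varepsilon_1$ so that $C'\varepsilon_1<m$, we have $\Delta u=m\varepsilon-R>0$, so $f^3h^du'=\int_0^sf^3h^d\,\Delta u\,ds>0$.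
* $|\mathrm{Ric}(g_\varepsilon)|\le C''\varepsilon$ for $s\le2D$, since $\mathrm{Ric}(g_\varepsilon)$ is smooth in $(x,\varepsilon)$ and vanishes at $\varepsilon=0$.

Now fix $\varepsilon\in(0,\varepsilon_1]$ with
$$C'\varepsilon D^2\le\log2,\qquad D^2C''\varepsilon\le\delta.\tag{12}$$

## 9. The flows and the volume argument

**Step 1: construct the flow.** Let $M=\{|x|<2D\}$, $g=g_\varepsilon$, $u=u_\varepsilon$, $t_0=-\frac{D^2-1}{2\varepsilon}<0$. For $t\in[t_0,0]$ put
$$\sigma(t)=1-2\varepsilon t\in[1,D^2],\qquad\lambda=\sqrt\sigma\in[1,D],$$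
and let $\psi_t$ solve $\partial_t\psi_t=\sigma^{-1}\nabla u\circ\psi_t$, $\psi_0=\mathrm{id}$. The field $\nabla u=u'\partial_s$ vanishes at $p$ and points outward elsewhere, since $u'>0$. Going backward in time, points move inward along their rays, so $\psi_t$ is defined on $M$ for all $t\in[t_0,0]$ and maps $M$ diffeomorphically onto a ball $\{s<c_t\}\subset M$. Write $\psi_t(s)$ for its radial part, an increasing function of $s$. Put $g(t)=\sigma(t)\psi_t^*g$. Then
$$\partial_tg(t)=\psi_t^*\big(-2\varepsilon g+\mathcal L_{\nabla u}g\big)=\psi_t^*\big(-2\varepsilon g+2\nabla^2u\big)=-2\psi_t^*\mathrm{Ric}(g)=-2\,\mathrm{Ric}(g(t)),$$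
so $g(t)$ is a smooth Ricci flow on $M\times[t_0,0]$, with $g(0)=g_\varepsilon$.

**Step 2: the volume form is almost constant.** We have $\partial_t\,d\mu_{g(t)}=-R_{g(t)}\,d\mu_{g(t)}$ and $|R_{g(t)}|=\sigma^{-1}|R_g\circ\psi_t|\le C'\varepsilon^2$. The time interval has length at most $\frac{D^2}{2\varepsilon}$, so the logarithm of $d\mu_{g(t)}/d\mu_{g(0)}$ is at most $\frac12C'\varepsilon D^2\le\log2$ in absolute value, by (12). Hence $d\mu_{g(t)}/d\mu_{g(0)}\in[\frac12,2]$ on $M$. Let $V(s)=\int_0^sf^3h^d\,ds$. Since $d\mu_{g(t)}=\lambda^m\psi_t^*d\mu_g$, for $0<s<2D$ this says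
$$\lambda^mV'(\psi_t(s))\,\psi_t'(s)\in[\tfrac12,2]\cdot V'(s),\qquad\text{and, integrating,}\qquad\lambda^mV(\psi_t(s))\in[\tfrac12,2]\cdot V(s).\tag{13}$$

**Step 3: volume controls the radial map, hence the metric.** By the second bullet in Section 8, $V'(s)\in[K^{-n},K^n]s^n$ and $V(s)\in[K^{-n},K^n]\frac{s^m}m$ for $s\le2D$. The second part of (13) gives
$$\frac{\lambda\psi_t(s)}s\in[K_2^{-1},K_2],\qquad K_2=(2K^{2n})^{1/m}\ge1.\tag{14}$$
So $\lambda f(\psi_t(s))$ and $\lambda h(\psi_t(s))$ lie in $[(KK_2)^{-1},KK_2]\,s$. The first part of (13), with $m=n+1$, gives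
$$\lambda\psi_t'(s)\in[\tfrac12,2]\cdot\frac{V'(s)}{\lambda^nV'(\psi_t(s))}\subset[K_3^{-1},K_3],\qquad K_3=2K^{2n}K_2^n\ge KK_2,$$
because $\frac{V'(s)}{\lambda^nV'(\psi_t(s))}\in[K^{-2n},K^{2n}]\cdot\big(\frac s{\lambda\psi_t(s)}\big)^n$. Now
$$g(t)=(\lambda\psi_t')^2ds^2+\lambda^2f(\psi_t)^2g_V+\lambda^2h(\psi_t)^2g_H,\qquad g_{\rm eucl}=ds^2+s^2(g_V+g_H),$$
so $K_3^{-2}g_{\rm eucl}\le g(t)\le K_3^2\,g_{\rm eucl}$ on $M$ for all $t\in[t_0,0]$, and therefore
$$K_3^{-4}g(t_0)\le g(t)\le K_3^4\,g(t_0),$$
where $K_3$ depends only on $k$. Neither $C'$ nor $C''$ has entered: they were used up in (12). This replaces the useless bound $D^{2C''}$ of Section 3.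

**Step 4: the initial data at scale $r$.** At $t_0$ we have $\lambda=D$. A curve in $M$ from $p$ to a point with radial coordinate $s$ has $g(t_0)$-length at least $\int_0^sD\,\psi_{t_0}'\,ds=D\psi_{t_0}(s)$, with equality on rays. Put $r=D/K_2$; then $B_{t_0}(p,r)=\{D\psi_{t_0}(s)<r\}$. By (14), $D\psi_{t_0}(D)\ge D/K_2=r$, and $\psi_{t_0}$ is increasing, so this ball lies in $\{s<D\}$ and has compact closure in $M$. On it $\psi_{t_0}(s)<1/K_2\le1$, so $\psi_{t_0}$ maps it into $\{s\le1\}$, where the bound $K_1$ applies. Since $g(t_0)=D^2\psi_{t_0}^*g$ and $r\le D$, on this ball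
$$|\mathrm{Rm}|\le K_1D^{-2}\le K_1r^{-2},\qquad|\nabla\mathrm{Rm}|\le K_1D^{-3}\le K_1r^{-3}.$$

**Step 5: conclusion for $m=4k+4$.** Translate time so that the flow starts at $0$, put $T=-t_0>0$ and $C_1=\max(K_1,K_3^4)$, which depends only on $k$. Then (a), (b), (c) hold. For (d), by (12),
$$r^2|\mathrm{Ric}(g(t))|\le D^2\sigma^{-1}C''\varepsilon\le D^2C''\varepsilon\le\delta .$$
At the final time the metric is $g_\varepsilon$, and (7) gives
$$r^2|\mathrm{Rm}(p,T)|\ge\frac{18\,\theta\,D^2}{K_2^2},$$
where $\theta$ and $K_2$ depend only on $k$. Since $D>1$ was arbitrary, the right side exceeds any given $N$, which is (e). With $k=1$ this proves Theorem 1 for $m=8$.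

**Step 6: all $m\ge8$.** Take the product of the 8-dimensional examples with the static flat $\mathbb R^{m-8}$, with base point $(p,0)$. This is a Ricci flow. Its time-zero ball of radius $r$ lies in the product of the balls of radius $r$ in the factors, so it has compact closure, and on it the bounds on $|\mathrm{Rm}|$ and $|\nabla\mathrm{Rm}|$ hold unchanged, because the flat factor contributes nothing. Likewise $|\mathrm{Ric}|$, the equivalence constant $C_1\ge1$, and $|\mathrm{Rm}|$ at the base point are unchanged. So (a)–(e) hold with $C_1$ equal to the constant for $m=8$. No $C_2(C_1,m)$ can exist, and $(\mathcal A_m)$ is false for every $m\ge8$. $\blacksquare$
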